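# Odd congruence numbers and the level of a modular Abelian variety

## 1. Translation points of a map of odd degree

The whole proof turns on one small construction. Let $X$ be a compact connected Riemann surface, $E$ a complex elliptic curve, and $\varphi:X\to E$ a nonconstant map of degree $m$.

**Definition.** An automorphism $g$ of $X$ is *compatible with $\varphi$* if there are a sign $\varepsilon(g)=\pm1$ and a point $P_g\in E$ with
$$\varphi(gx)=\varepsilon(g)\varphi(x)+P_g\qquad\text{for all }x\in X .$$
We call $\varepsilon(g)$ the *sign* and $P_g$ the *translation point* of $g$.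

Both are determined by $g$: if both signs occurred, $2\varphi$ would be constant. Compatible automorphisms form a group, $\varepsilon$ is a homomorphism on it, and
$$P_{gh}=P_g+\varepsilon(g)P_h, \tag{1}$$
because $\varphi(ghx)=\varepsilon(g)\varphi(hx)+P_g=\varepsilon(g)\varepsilon(h)\varphi(x)+\varepsilon(g)P_h+P_g$.

The simplest case is $X=E$, $\varphi=\mathrm{id}$. A compatible automorphism is a translation $x\mapsto x+P$ (sign $+$), or a map $x\mapsto -x+P$ (sign $-$). A translation of order 2 has no fixed point, and $P$ is then a point of order 2. The map $x\mapsto-x+P$ has exactly four fixed points, one at each $y$ with $2y=P$. The next two lemmas say that this picture survives, modulo 2, for every map of odd degree.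

**Lemma 1 (sign $+$).** Let $m$ be odd, let $G$ be a group of compatible automorphisms, and let $G^+=\ker(\varepsilon|_G)$. Then $g\mapsto P_g$ is a homomorphism $G^+\to E$ whose kernel is finite of odd order. If $g\in G^+$ is an involution ($g\ne1$, $g^2=1$), then $P_g$ has order exactly 2, and $g$ has no fixed point on $X$.

*Proof.* By (1) the map is a homomorphism on $G^+$. Let $K$ be its kernel. Then $\varphi\circ g=\varphi$ for $g\in K$, so $K$ acts on the function field of $X$ and fixes the function field of $E$, over which it has degree $m$. Hence $K$ is finite and $|K|$ divides $m$, which is odd. If $g\in G^+$ is an involution, then $g\notin K$, since $K$ has odd order. So $P_g\ne0$, while $2P_g=P_{g^2}=0$. A fixed point $x$ of $g$ would give $\varphi(x)=\varphi(x)+P_g$, i.e. $P_g=0$. $\square$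

**Lemma 2 (sign $-$).** Let $m$ be odd and let $g$ be a compatible involution with $\varepsilon(g)=-1$. Every fixed point of $g$ lies over one of the four points $y\in E$ with $2y=P_g$, and for each of these four $y$ the number $F_y$ of fixed points of $g$ over $y$ is odd.

*Proof.* If $gx=x$, then $\varphi(x)=-\varphi(x)+P_g$, so $y=\varphi(x)$ satisfies $2y=P_g$. Fix such a $y$. If $\varphi(x)=y$ then $\varphi(gx)=-y+P_g=y$, so the divisor $\varphi^*(y)$, of odd degree $m$, is $g$-stable. Its non-fixed points pair off as $x,gx$ with equal multiplicities. Let $x$ be a fixed point in it. As $g$ is a nontrivial involution, there is a local parameter $t$ at $x$ with $t\circ g=-t$ (replace any parameter $t_0$ by $(t_0-t_0\circ g)/2$). Let $u$ be the additive coordinate of $E$ centered at $y$. The map $z\mapsto-z+P_g$ fixes $y$ and is $u\mapsto-u$ near it. Hence $u\circ\varphi$ is an odd function of $t$, and its order of vanishing, the multiplicity of $x$ in $\varphi^*(y)$, is odd. So $m\equiv F_y\pmod 2$. $\square$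

**Lemma 3 (equal shares).** Let $g$ be as in Lemma 2, and let $H$ be a group of compatible automorphisms of sign $+$ that commute with $g$, such that $h\mapsto P_h$ is a bijection $H\to E[2]$. Then the four numbers $F_y$ are equal, so $|\mathrm{Fix}(g)|=4F$ with $F$ odd.

*Proof.* Let $h\in H$. As $h$ commutes with $g$, it permutes $\mathrm{Fix}(g)$, and it carries fixed points over $y$ to fixed points over $y+P_h$. The four $y$ form one coset of $E[2]$, so $H$ permutes them transitively and all $F_y$ are equal. They are odd by Lemma 2. $\square$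

Here is what this is for. Take $X=X_0(N)$ and let $\varphi$ be a modular parametrization of odd degree. Each prime dividing $N$ contributes an Atkin–Lehner involution, and these are compatible with $\varphi$. Lemma 1 squeezes half of the involutions into $E[2]$, which bounds the number of primes dividing $N$. Fixed points of Atkin–Lehner involutions are counted by class numbers, so Lemma 3 becomes a statement about the parity of class numbers. In this way the parity of one number attached to $X_0(N)$ restricts the factorization of $N$.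

## 2. Optimal quotients, two congruence numbers, and the theorems

Let $N\ge1$ and let $J=J_0(N)$ be the Jacobian over $\mathbb Q$ of the modular curve $X=X_0(N)$. Let $f$ be a weight-2 newform on $\Gamma_0(N)$, and let $I_f$ be its annihilator in the Hecke algebra $\mathbb T\subset\mathrm{End}(J)$.

**Definition.** The *simple modular Abelian variety* attached to $f$ is $A=A_f=J/I_fJ$, with quotient map $\pi:J\to A$. It is simple over $\mathbb Q$, and $\pi$ is *optimal*: $B=\ker\pi$ is connected, i.e. an abelian subvariety. Its *conductor* will mean the level $N$.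

By optimality $\pi^\vee:A^\vee\to J$ is injective, and we regard $A^\vee$ as a subvariety of $J$.

**Definition.** The *geometric congruence number* of $A$ is the exponent of the finite group $A^\vee\cap B$. (This is the modular exponent of Agashe–Ribet–Stein; for an elliptic curve it equals the modular degree.)

**Definition.** Let $S_f(\mathbb Z)$ be the saturated $\mathbb Z$-span of the Galois conjugates of $f$ in $S_2(\Gamma_0(N),\mathbb Z)$, i.e. the integral forms in their complex span. Let $S_f^\perp(\mathbb Z)$ be the group of integral cusp forms orthogonal to them under the Petersson product. The *algebraic congruence number* of $A$ is the exponent of $S_2(\Gamma_0(N),\mathbb Z)/(S_f(\mathbb Z)+S_f^\perp(\mathbb Z))$.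

Two small examples. First, $X_0(15)$ has genus 1: the index of $\Gamma_0(15)$ is $24$, there are $4$ cusps and no elliptic points (for order 2 because $(\frac{-1}3)=-1$, for order 3 because $(\frac{-3}5)=-1$), so the genus is $1+\frac{24}{12}-\frac42=1$. As $X_0(3)$ and $X_0(5)$ have genus 0, the one cusp form is new. Hence $A=J$, $B=0$, $S_f^\perp(\mathbb Z)=0$, and both congruence numbers are 1. Second, as a picture for the algebraic number: if a lattice of forms is $\mathbb Zq_1\oplus\mathbb Zq_2$ and the eigenforms are the orthogonal vectors $f=q_1+q_2$ and $g=q_1-q_2$, then the quotient $(\mathbb Zq_1\oplus\mathbb Zq_2)/(\mathbb Zf+\mathbb Zg)$ has order 2, which records the congruence $f\equiv g\pmod2$.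

The following conjecture is taken from S. Yazdani, "Modular Abelian Variety of Odd Modular Degree", arXiv:0707.0437 (2007).

**Conjecture.** If $A$ is a simple modular Abelian variety with odd geometric congruence number, then the conductor of $A$ is either a power of a prime, a product of two primes, or $2^ap^b$ with $a=2$ or $3$ and $b\ge1$.

Here $p$ is an odd prime, "power of a prime" means $\ell^k$ with $k\ge1$, and "product of two primes" means $\ell_1\ell_2$. The conjecture is **true**. Let $r$ be the number of distinct primes dividing $N$.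

**Theorem A.** Suppose $A$ has odd geometric congruence number and $r\ge2$. Then $r=2$, $A$ is an elliptic curve, and $N=\ell_1\ell_2$ with primes $\ell_1\ne\ell_2$, or $N=4p^b$ with $b\ge1$, or $N=8p$, where $p$ is an odd prime.

Theorem A implies the conjecture: if $r=1$ then $N$ is a prime power, and $N=1$ carries no newform.

**Theorem B.** In Theorem A one of the following holds:

* $N=24$ or $N=36$;
* $N=4p$ with $p\equiv1\pmod4$;
* $N=2q$ with $q\equiv7\pmod8$;
* $N=pq$ is odd and, for a suitable ordering, $(\frac{-p}q)=-1$ and $(\frac{-q}p)=1$; in particular $p,q$ are not both $\equiv1\pmod4$.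

Moreover $E(\mathbb Q)[2]\ne0$ for the elliptic curve $E=A$. If $N=p^k$ with $p$ odd, $k\ge2$, and $A$ has odd geometric congruence number, then $f\otimes(\frac\cdot p)$ is a Galois conjugate of $f$. The levels $14,15,20,21,24,36$ occur.

## 3. Passing to the algebraic congruence number, and where it stops

Three results may be quoted.

(i) (Agashe–Ribet–Stein) For a prime $\ell$ with $\ell^2\nmid N$, the $\ell$-adic valuations of the geometric and the algebraic congruence numbers of $A$ agree. In particular, if $4\nmid N$, one is odd if and only if the other is.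

(ii) If $N$ is square-free and $A$ is a new simple modular Abelian variety with odd algebraic congruence number, then $N$ is a prime or a product of two primes.

(iii) If $A$ is an absolutely simple modular Abelian variety with odd algebraic congruence number, then $N\in\{2^\alpha,p^\alpha,2p,4M,pq\}$ for some odd primes $p,q$ and positive integers $\alpha,M$.

The natural first attempt is to transfer oddness by (i) and then apply (ii) or (iii). If $4\nmid N$ and $A$ is absolutely simple this works: $4M$ is excluded, and the remaining values in (iii) all satisfy the conjecture. It also works if $N$ is square-free. It stops at two points. If $4\mid N$, then (i) says nothing at $\ell=2$, so the hypothesis does not pass to the algebraic number; and even if it did, (iii) allows $4M$ with $M$ arbitrary. If $4\nmid N$ but $N$ is not square-free and $A$ is not absolutely simple, neither (ii) nor (iii) applies.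

So we work with the geometric number itself. Of the three results we shall use only (i), once, and only for odd $N$.

## 4. The symmetry group of $X_0(N)$, prime by prime

For $Q\,\|\,N$ (i.e. $Q\mid N$ and $\gcd(Q,N/Q)=1$) the Atkin–Lehner involution $w_Q$ is given by any integral matrix
$$M=\begin{pmatrix}Qx&y\\Nz&Qt\end{pmatrix},\qquad \det M=Q,\quad\text{i.e.}\quad Qxt-\tfrac NQ\,yz=1. \tag{2}$$
In particular $y$ and $z$ are prime to $Q$. If $4\mid N$ we also use $S=\begin{pmatrix}1&\frac12\\0&1\end{pmatrix}$, that is $\tau\mapsto\tau+\frac12$. Let $W=\{w_Q\}$, and let $G\subset\mathrm{Aut}(X)$ be generated by $W$, together with $S$ if $4\mid N$. This section determines the groups $W$ and $G$.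

For a prime $\ell$ put $n=v_\ell(N)$, and let $K_\ell\subset GL_2(\mathbb Z_\ell)$ be the subgroup of matrices with lower left entry in $\ell^n\mathbb Z_\ell$. If $n\ge1$, the diagonal entries of an element of $K_\ell$ are units, so we have a quick test:
$$\begin{pmatrix}a&b\\c&d\end{pmatrix}\in\lambda K_\ell\ \Longrightarrow\ v(a)=v(d)=v(\lambda),\quad v(b)\ge v(\lambda),\quad v(c)\ge v(\lambda)+n. \tag{3}$$

**Step 1: recognizing trivial automorphisms.** An element $g\in GL_2^+(\mathbb Q)$ normalizing $\Gamma_0(N)$ acts trivially on $X$ if and only if $g\in\mathbb Q^*\Gamma_0(N)$. For if it acts trivially, every $\tau$ in the upper half plane $\mathfrak H$ satisfies $g\tau=\gamma\tau$ for one of countably many $\gamma\in\Gamma_0(N)$; so one $\gamma$ works for uncountably many $\tau$, and $\gamma^{-1}g$ is scalar. Further, $g\in GL_2^+(\mathbb Q)$ lies in $\mathbb Q^*\Gamma_0(N)$ if and only if $g\in\mathbb Q_\ell^*K_\ell$ for every $\ell$. Indeed, for almost all $\ell$ we have $g\in GL_2(\mathbb Z_\ell)=K_\ell$; if $g\in\lambda_\ell K_\ell$ for all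 $\ell$, divide $g$ by $\prod_\ell\ell^{v_\ell(\lambda_\ell)}$. The result lies in all $K_\ell$, so it is integral with lower left entry divisible by $N$, and its determinant is positive and a unit everywhere, hence 1.

Consequently, if a group of matrices in $GL_2^+(\mathbb Q)$ normalizes all $K_\ell$, then it normalizes $\Gamma_0(N)=GL_2^+(\mathbb Q)\cap\prod K_\ell$, and the group of automorphisms of $X$ it induces embeds into $\prod_\ell N(K_\ell)/\mathbb Q_\ell^*K_\ell$, where $N(K_\ell)$ is the normalizer in $GL_2(\mathbb Q_\ell)$.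

**Step 2: the components of $w_Q$.** We show $W\cong(\mathbb Z/2)^r$. Put $\omega_\ell=\begin{pmatrix}0&1\\\ell^n&0\end{pmatrix}$. Then $\omega_\ell^2=\ell^n$ is scalar, and $\omega_\ell$ normalizes $K_\ell$:
$$\omega_\ell\begin{pmatrix}a&b\\\ell^nc&d\end{pmatrix}\omega_\ell^{-1}=\begin{pmatrix}d&c\\\ell^nb&a\end{pmatrix}.$$
Let $M$ be as in (2). If $\ell\mid Q$, then
$$\ell^{-n}\omega_\ell M=\begin{pmatrix}Nz/\ell^n&Qt/\ell^n\\Qx&y\end{pmatrix}\in K_\ell ,$$
since $y$ and $z$ are prime to $\ell$; as $\omega_\ell^2=\ell^n$, this says $M\in\omega_\ell K_\ell$. If $\ell\nmid Q$, then $M\in K_\ell$. So $M$ normalizes all $K_\ell$, and $w_Q$ has component $\omega_\ell$ at the primes $\ell\mid Q$ and trivial component elsewhere. In particular, two choices of $M$ differ by an element of $\Gamma_0(N)$ (by Step 1 and comparison of determinants), so $w_Q$ is well defined. For $n\ge1$ we have $\omega_\ell\notin\mathbb Q_\ell^*K_\ell$, because its diagonal is zero. Hence $W\cong(\mathbb Z/2)^r$, with $w_Qw_{Q'}=w_{QQ'}$ for coprime $Q,Q'$.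

**Step 3: adding $S$.** Let $2^a\|N$ with $a\ge2$; we compute $G$. For $\gamma=\begin{pmatrix}A&B\\C&D\end{pmatrix}\in K_2$,
$$S\gamma S^{-1}=\begin{pmatrix}A+\frac C2&B+\frac{D-A}2-\frac C4\\C&D-\frac C2\end{pmatrix}\in K_2,$$
because $4\mid C$ and $A,D$ are odd. The same holds for $S^{-1}=S\begin{pmatrix}1&-1\\0&1\end{pmatrix}$. So $S$ normalizes $K_2$, and $S\in K_\ell$ for odd $\ell$. Write $s$ for the component of $S$ at 2, and $\omega=\begin{pmatrix}0&1\\2^a&0\end{pmatrix}$ for that of $w_{2^a}$. Then
$$G=D\times W_{\rm odd},\qquad D=\langle s,\omega\rangle,\qquad W_{\rm odd}=\{w_Q:Q\text{ odd}\}\cong(\mathbb Z/2)^{r-1}.$$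
Put $s'=\omega s\omega^{-1}=\begin{pmatrix}1&0\\2^{a-1}&1\end{pmatrix}$.

**Lemma 4.** (a) If $4\|N$, then $s\omega s^{-1}=\omega s\omega^{-1}$ in $D$. (b) If $8\mid N$, then $D$ is dihedral of order 8, hence of exponent 4, and $ss'\ne1$ is an involution.

*Proof.* (a) Here $a=2$ and
$$s\omega s^{-1}=\begin{pmatrix}2&0\\4&-2\end{pmatrix}=2\begin{pmatrix}1&0\\2&1\end{pmatrix}\begin{pmatrix}1&0\\0&-1\end{pmatrix}\in\mathbb Q_2^*\,s'K_2 .$$

(b) Put $h=2^{a-2}$, which is even. Then $ss'=\begin{pmatrix}1+h&\frac12\\2h&1\end{pmatrix}$, $s's=\begin{pmatrix}1&\frac12\\2h&1+h\end{pmatrix}$ and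
$$ss'(s's)^{-1}=\begin{pmatrix}1+h+h^2&-h/2\\2h^2&1-h\end{pmatrix}\in K_2,$$
since $2h^2=2^{2a-3}$ and $2a-3\ge a$. So $s,s'$ commute in $D$. Also $s^2,s'^2\in K_2$, $\omega$ interchanges $s$ and $s'$, and $\omega^2=1$ in $D$. So $D$ consists of the classes of $s^is'^j\omega^k$ with $i,j,k\in\{0,1\}$. None of the following seven matrices lies in $\mathbb Q_2^*K_2$:
$$s,\quad s',\quad ss'=\begin{pmatrix}1+h&\frac12\\2h&1\end{pmatrix},\quad\omega,\quad s\omega=\begin{pmatrix}2h&1\\4h&0\end{pmatrix},\quad s'\omega=\begin{pmatrix}0&1\\4h&2h\end{pmatrix},\quad ss'\omega=\begin{pmatrix}2h&1+h\\4h&2h\end{pmatrix}.$$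
This is seen from (3): $s$ and $ss'$ have unit diagonal but upper right entry $\frac12$; $s'$ has unit diagonal but lower left entry of valuation $a-1$; $\omega,s\omega,s'\omega$ have a zero on the diagonal; $ss'\omega$ has diagonal entries of valuation $a-1>0$ and a unit in the upper right corner. So the eight classes are distinct, and $|D|=8$. Since $\omega$ interchanges $s\ne s'$, $D$ is the dihedral group $(\mathbb Z/2)^2\rtimes\mathbb Z/2$. $\square$

## 5. An involution of sign $+$ forces dimension one

By Atkin–Lehner theory $f|w=\varepsilon(w)f$ with $\varepsilon(w)=\pm1$ for $w\in W$. The involution $w$ is defined over $\mathbb Q$, so all conjugates of $f$ have the same sign. The pull-back of $H^0(A,\Omega^1)$ to $J$ is the span of the conjugates of $f$, so $\pi\circ(w-\varepsilon(w))$ kills all differentials. Hence $\pi\circ w=\varepsilon(w)\pi$ and, dually, $w$ acts on $A^\vee\subset J$ as $\varepsilon(w)$.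

The group $A^\vee\cap B$ is the kernel of $A^\vee\to J\to A$, which is the polarization $\mu$ of $A^\vee$ induced by the theta polarization of $J$. So the geometric congruence number is odd if and only if $\deg\mu=|A^\vee\cap B|$ is odd.

**Proposition 5.** If $\deg\mu$ is odd and $r\ge2$, then $d=\dim A$ equals $1$.

*Proof.* The idea is to divide by an involution acting as $+1$ on $A^\vee$: that makes the polarization divisible by 2 up to an isogeny of degree at most 2.

As $|W|=2^r\ge4$, there is $w\in W$ with $w\ne1$, $\varepsilon(w)=1$. Let $\kappa:X\to Y=X/w$. First, the kernel of $\kappa^*:J(Y)\to J$ has order at most 2. If $\kappa^*D=\mathrm{div}(h)$, then $h\circ w$ has the same divisor as $h$, so $h\circ w=\pm h$. If the sign is $+$, $h$ comes from $Y$ and $D$ is principal. If two classes have sign $-$, the product of their functions is $w$-invariant, so their sum is principal. Hence there is at most one nonzero class.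

For $x\in A^\vee$ we have $2x=x+wx=\kappa^*\kappa_*x$. Put $A'=\kappa_*A^\vee$. Then $\kappa^*A'=2A^\vee=A^\vee$, so $\alpha=\kappa^*|_{A'}:A'\to A^\vee$ is surjective with $\dim A'\le d$. It is therefore an isogeny, of degree $k\in\{1,2\}$. The theta polarization of $J$ pulls back under $\kappa^*$ to $\kappa_*\kappa^*=2$ times the theta polarization of $J(Y)$. Restricting to $A'$ we get $\alpha^*\mu=2\mu'$ with $\mu'$ a polarization of $A'$. Comparing degrees,
$$k^2\deg\mu=2^{2d}\deg\mu'.$$
As $\deg\mu$ is odd, $2^{2d}$ divides $k^2\le4$, so $d=1$. $\square$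

From now on, except in Lemma 12, $r\ge2$ and $A=E$ is an elliptic curve of conductor $N$ with odd geometric congruence number. So $f=\sum a_nq^n$ has integral coefficients.

## 6. The parametrization, the cusps, and $U_q$

Let $\varphi:X\to E$, $\varphi(\infty)=0$, be the optimal parametrization, i.e. $x\mapsto\pi([x-\infty])$, and let $m$ be its degree. Then $\varphi_*\varphi^*=[m]$, so $A^\vee\cap B\cong E[m]$ has exponent $m$. Thus **$m$ is odd**. As $B$ is connected, $\varphi_*:H_1(X,\mathbb Z)\to H_1(E,\mathbb Z)$ is onto.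

**Signs and translation points.** We check that every $g\in G$ is compatible with $\varphi$. Write $(f|g)(\tau)=\det(g)(c\tau+d)^{-2}f(g\tau)$, so that $g^*(f\,d\tau)=(f|g)\,d\tau$. If $g$ normalizes $\Gamma_0(N)$ and $f|g=\varepsilon(g)f$ with $\varepsilon(g)=\pm1$, then $\varphi\circ g$ and $\varepsilon(g)\varphi$ have the same differential. So $g$ is compatible, with $P_g=\varphi(g\infty)$. This applies to $W$. If $4\mid N$, then $a_2=0$, so $a_n=0$ for all even $n$, and $f|S=\sum a_n(-1)^nq^n=-f$. Thus
$$\varepsilon(S)=-1,\qquad P_S=\varphi(\infty)=0,\qquad \varphi\circ S=-\varphi. \tag{4}$$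
The $w_Q$, and $S$ (which is $q\mapsto-q$), are defined over $\mathbb Q$, so $P_g=\varphi(g\infty)\in E(\mathbb Q)$ for all $g\in G$. Let $G^+=\ker(\varepsilon|_G)$ and $W^+=W\cap G^+$.

Since $w_N$ fixes $i/\sqrt N$, Lemma 1 gives $\varepsilon(w_N)=-1$. So $W^+$ has index 2 in $W$, i.e. order $2^{r-1}$. It is a 2-group, so by Lemma 1 it injects into $E(\mathbb Q)[2]$. Hence
$$r\le3,\qquad E(\mathbb Q)[2]\ne0,\qquad\text{and if }r=3:\ W^+\cong E[2]\subset E(\mathbb Q)\text{ via }w\mapsto P_w. \tag{5}$$
If $4\|N$, Lemma 4(a) says that $Sw_4S^{-1}=w_4Sw_4^{-1}$ in $G$. Applying $\varepsilon$,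
$$4\|N\ \Longrightarrow\ \varepsilon(w_4)=\varepsilon(S)=-1. \tag{6}$$

**Cusps.** Write a cusp as $u/v$ in lowest terms; its *denominator* is $\delta=\gcd(v,N)$. For $\delta\mid N$ the cusps with denominator $\delta$ are the $u/\delta$ with $\gcd(u,\delta)=1$, and $u/\delta$ depends exactly on $u$ modulo $e=\gcd(\delta,N/\delta)$. They are defined over $\mathbb Q(\zeta_e)$ and permuted simply transitively by $\mathrm{Gal}(\mathbb Q(\zeta_e)/\mathbb Q)$ (Stevens, *Arithmetic on Modular Curves*, Thm 1.3.1). If $e=1$, write $c_\delta$ for the unique one. For example, let $N=36$, $\delta=12$: then $e=\gcd(12,3)=3$, and the cusps $\frac1{12},\frac5{12}$ are conjugate over $\mathbb Q(\zeta_3)$.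

We need the action of $w_Q$. By (2), $w_Q\infty=\frac{x}{(N/Q)z}$ in lowest terms, with denominator $\frac NQ\gcd(z,Q)=\frac NQ$, so $w_Q\infty=c_{N/Q}$. In general, $w_Q$ replaces $v_q(\delta)$ by $v_q(N)-v_q(\delta)$ for primes $q\mid Q$, and keeps $v_q(\delta)$ for $q\nmid Q$. To see this, look at $\frac{Qxu+yv}{Nzu+Qtv}$ at a prime $q\mid N$, with $n=v_q(N)$, $j=v_q(v)$.

If $q\mid Q$ (so $q\nmid yz$): for $j=0$ the numerator is a unit and the denominator is divisible by $q^n$; for $0<j<n$ the numerator has valuation $j$ and the denominator valuation $n$; for $j\ge n$ the numerator is divisible by $q^n$ and the denominator has valuation exactly $n$. After cancellation the denominators have $q$-part (capped at $q^n$) $q^n$, $q^{n-j}$, $1$. If $q\nmid Q$, the matrix is invertible over $\mathbb Z_q$, so nothing cancels at $q$; moreover $Qt$ is a $q$-unit and $q^n\mid N$, so the capped valuation is kept. A consequence: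
$$\text{if some prime divides }Q\text{ exactly once, then }w_Q\text{ fixes no cusp.} \tag{7}$$

**The $U_q$ relation.** For a prime $q\mid N$,
$$\sum_{j=0}^{q-1}\varphi\Big(\frac{\tau+j}q\Big)=a_q\,\varphi(\tau)\qquad(\tau\in\mathfrak H\cup\mathbb P^1(\mathbb Q)). \tag{8}$$
On $\mathfrak H$ the derivatives agree because $f|U_q=a_qf$, and both sides tend to $0$ at $\infty$. At cusps (8) follows by continuity. Recall that $a_q=0$ if $q^2\mid N$ and $a_q=\pm1$ if $q\|N$. Evaluating (8) at a cusp with value of order 2 gives exponent information.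

**Lemma 6.** Let $1\ne w_Q\in W^+$ and let $q\mid N$ be a prime with $q\nmid Q$. If $q$ is odd, then $q\|N$. If $q=2$, then $4\mid N$.

*Proof.* Let $P=P_{w_Q}=\varphi(c_{N/Q})$, of order 2 by Lemma 1. Put $v=N/Q$ and $\tau=1/v$ in (8). As $q\mid v$, each $\frac{\tau+j}q=\frac{1+jv}{qv}$ is in lowest terms, with denominator $\gcd(qN/Q,N)=N/Q$. So each is the cusp $c_{N/Q}$, and (8) reads $qP=a_qP$. Hence $q-a_q$ is even. If $q$ is odd, $a_q$ is odd, so $a_q\ne0$ and $q\|N$. If $q=2$, $a_2$ is even, so $a_2=0$ and $4\mid N$. $\square$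

## 7. Fixed points in the upper half plane and quadratic residues

Lemmas 1 and 2 tell when $w_Q$ has fixed points in terms of its sign. The next lemma tells it in terms of residues.

**Lemma 7.** Let $Q\|N$. (a) If $-Q$ is a square mod $N/Q$, then $w_Q$ has a fixed point. (b) If $Q\ge3$, some prime divides $Q$ exactly once, and $w_Q$ has a fixed point, then $-Q$ is a square modulo every odd prime $\ell\mid N/Q$.

*Proof.* (a) As $Q$ is invertible mod $N/Q$, we may choose $x$ with $Qx^2\equiv-1$ mod $N/Q$. In (2) take $z=1$, $t=-x$, $y=-(Qx^2+1)/(N/Q)$. The matrix has determinant $Q>0$ and trace $0$, so it fixes a point of $\mathfrak H$.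

(b) By (7) the fixed point is not a cusp, so some matrix $M$ as in (2) fixes a point of $\mathfrak H$. It is not scalar, because $Q$ is not a square. So its trace $T=Q(x+t)$ satisfies $Q\mid T$ and $T^2<4Q$. If $T=0$, then $t=-x$ and $Qx^2+\frac NQyz=-1$, so $-Q\equiv(Qx)^2$ mod $N/Q$. If $T\ne0$, then $Q^2\le T^2<4Q$, so $Q=3$ and, up to sign, $T=3$, i.e. $t=1-x$. Then $3x^2-3x+1\equiv0$ mod $N/3$, and $(6x-3)^2=12(3x^2-3x+1)-3\equiv-3$ mod $\ell$. $\square$

Let us watch this at $N=15$, where $\varphi$ is an isomorphism. As $-3\equiv2$ is not a square mod 5, $w_3$ has no fixed point by Lemma 7(b), so $\varepsilon(w_3)=+1$ by Lemma 2. As $-5\equiv1$ is a square mod 3, $w_5$ has a fixed point, so $\varepsilon(w_5)=-1$ by Lemma 1. The product is $\varepsilon(w_{15})=-1$, as it must be, and $P_{w_3}=\varphi(c_5)$ is a point of order 2.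

## 8. Three primes and class numbers

By (5), $r\le3$. In this section $r=3$ and $8\nmid N$, and we derive a contradiction. (For $8\mid N$, the equality $r=2$ will come out of the group $G$ in Section 10.)

Two subgroups of order 4 in $W\cong(\mathbb Z/2)^3$ meet nontrivially. For each odd prime $q\mid N$ apply this to $W^+$ and $\{w_Q:q\nmid Q\}$: there is $1\ne w_Q\in W^+$ with $q\nmid Q$, so $q\|N$ by Lemma 6. Hence every odd prime divides $N$ exactly once.

If $2\|N$, apply the same to $W^+$ and $\{w_Q:Q\text{ odd}\}$: Lemma 6 with $q=2$ gives $4\mid N$, a contradiction. So either $N=4pq$, or $N=pqs$ is odd.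

Can signs and residues finish? Take $N=4pq$. By (6) and $\varepsilon(w_N)=-1$ we have $\varepsilon(w_4)=-1$ and $\varepsilon(w_p)=\varepsilon(w_q)$.

*Both $-1$.* Then $w_p$ has fixed points by Lemma 2, so $(\frac{-p}q)=1$ by Lemma 7(b). But $w_{4p}\in W^+$ has none, so $-4p$ is not a square mod $q$ by Lemma 7(a). This is a contradiction.

*Both $+1$.* Then $\varepsilon(w_{4p})=-1$, so $w_{4p}$ has fixed points and $(\frac{-p}q)=1$ by Lemma 7(b). As $w_p\in W^+$ has none, $-p$ is not a square mod $4q$ by Lemma 7(a). Since it is a square mod $q$, it is not a square mod 4. So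
$$\Big(\frac{-p}q\Big)=1,\qquad p\equiv1\pmod4,\qquad\text{in particular }p\ge5. \tag{9}$$

Here the method stops. Take $N=4\cdot5\cdot29=580$, with $\varepsilon(w_4)=-1$, $\varepsilon(w_5)=\varepsilon(w_{29})=1$. By the proof of Lemma 7(b), a fixed point of $w_Q$ with $Q\in\{5,29,145\}$ would make $-Q$ a square mod 4; but $-5,-29,-145\equiv3$ mod 4, so $w_5,w_{29},w_{145}$ have no fixed points. On the other side, $-4$ is a square mod $5\cdot29$, $-20=-5\cdot2^2$ is a square mod 29 (as $13^2=169\equiv-5$), and $-116\equiv4$ is a square mod 5, so $w_4,w_{20},w_{116}$ have fixed points, as has $w_{580}$. Every sign agrees with the existence or absence of fixed points. One has to *count* fixed points and use that the four $F_y$ are odd and, by Lemma 3, equal. The next lemma prepares the count.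

**Lemma 8.** Let $N=QR$ with $\gcd(Q,R)=1$ and $Q$ not a square. A non-cuspidal point of $X_0(N)$, given by $(E',C_Q,C_R)$ with cyclic subgroups of orders $Q,R$, is fixed by $w_Q$ if and only if there is $\mu\in\mathrm{End}(E')$ with
$$\ker\mu=C_Q,\qquad\mu(E'[Q])=C_Q,\qquad\mu(C_R)=C_R .$$
For such $\mu$, $\mathrm{End}(E')$ is an imaginary quadratic order, $\mu^2=Qu$ with a root of unity $u\neq1$, and $t=\mathrm{tr}\,\mu$ satisfies $t^2=Q\,\mathrm N(u+1)$ with $\mathrm N(u+1)\in\{0,1,2,3\}$. If $t=0$ then $\mu^2=-Q$.

*Proof.* The involution sends the point to $(E'/C_Q,\,E'[Q]/C_Q,\,(C_R+C_Q)/C_Q)$. An isomorphism of this triple with $(E',C_Q,C_R)$, composed with $E'\to E'/C_Q$, is the same as $\mu$. Given $\mu$, $\ker\mu^2=\mu^{-1}(C_Q)=\mu^{-1}(\mu(E'[Q]))=E'[Q]+C_Q=E'[Q]$, so $\mu^2=Qu$ with $u\in\mathrm{Aut}(E')$. As $\deg\mu=Q$ is not a square, $\mu\notin\mathbb Z$, so $\mathrm{End}(E')$ is an imaginary quadratic order. If $u=1$, $\mu$ would be real, hence an integer. So $u$ is a root of unity of order $2,3,4$ or $6$, and $\mathrm N(u+1)=2+\mathrm{tr}\,u\in\{0,1,2,3\}$.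 From $\mu^2-t\mu+Q=0$ we get $t\mu=\mu^2+Q=Q(u+1)$. Taking norms, $t^2Q=Q^2\mathrm N(u+1)$. If $t=0$ then $u=-1$. $\square$

We use these facts of complex multiplication. The elliptic curves over $\mathbb C$ with endomorphism ring exactly the order of discriminant $\Delta$ are $h(\Delta)$ in number. They are $\mathbb C/\Lambda$ with $\Lambda$ an invertible module over that order. For the order of conductor 2 in the maximal order of discriminant $\Delta$, one has $h(4\Delta)=(2-(\frac\Delta2))h(\Delta)$ if the two unit groups coincide. Finally, for a prime $p\equiv1$ mod 4,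
$$h(-4p)\ \text{is even:} \tag{10}$$
the prime of $\mathbb Z[\sqrt{-p}]$ above 2 has square $(2)$ and is not principal, as $x^2+py^2=2$ has no integer solution.

**Proposition 9.** The level $N=4pq$, with distinct odd primes $p,q$, does not occur. So $4\|N$ implies $N=4p^b$ with $b\ge1$.

*Proof.* We are in the case (9), and we count $\mathrm{Fix}(w_{4p})$. There are no cusps in it, by (7). Lemma 8 applies with $Q=4p$, $R=q$.

**Step 1: $\mu^2=-4p$.** If $t\ne0$, then $p\mid t^2=4p\,\mathrm N(u+1)$, so $t=pt'$ and $pt'^2=4\mathrm N(u+1)\in\{4,8,12\}$. This is impossible for $p\ge5$. So $t=0$.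

**Step 2: the endomorphism ring.** Write $\mu=2\sqrt{-p}$. As $p\equiv1$ mod 4, the orders containing it are the maximal order $\mathbb Z[\sqrt{-p}]$ and $O:=\mathbb Z[2\sqrt{-p}]$. In the first case $\ker\mu\supset E'[2]$ is not cyclic. So $\mathrm{End}(E')=O$, of discriminant $-16p$, with units $\pm1$.

**Step 3: the converse.** Let $\mathrm{End}(E')=O$ and $\mu=2\sqrt{-p}$. As $\Lambda$ is invertible, $\ker\mu\cong\Lambda/\mu\Lambda\cong O/\mu O=(\mathbb Z+\mathbb Z\mu)/(\mathbb Z\mu+4p\mathbb Z)\cong\mathbb Z/4p$ is cyclic. Since $\mu^2=-4p$, we have $\mu(E'[4p])\subset\ker\mu$, and both have order $16p^2/4p=4p$. On $E'[q]$, $\mu$ has characteristic polynomial $X^2+4p$, with two distinct nonzero roots in $\mathbb F_q$ by (9). So there are exactly two $\mu$-stable lines $C_q$, each with $\mu(C_q)=C_q$. Automorphisms are $\pm1$ and fix every subgroup, and $\ker\mu=\ker(-\mu)$, so $C_{4p}$ is determined by $E'$. Each of the $h(-16p)$ curves thus carries exactly two fixed points.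

**Step 4: parity.** The prime 2 ramifies in $\mathbb Q(\sqrt{-p})$ and both unit groups are $\pm1$, so $h(-16p)=2h(-4p)$ and
$$|\mathrm{Fix}(w_{4p})|=2h(-16p)=4h(-4p).$$
By (5), $W^+\cong E[2]$ via $w\mapsto P_w$, and $W^+$ commutes with $w_{4p}$. By Lemma 3, $h(-4p)$ is odd. This contradicts (10).

So $r=2$ whenever $4\|N$, i.e. $N=4p^b$. $\square$

For $N=580$: $h(-20)=2$, so $w_{20}$ has 8 fixed points, two over each $y$ if $E$ existed, whereas Lemma 2 demands an odd number.

**Proposition 10.** The level $N=pqs$, with three distinct odd primes, does not occur. So $r=3$ is impossible if $4\nmid N$.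

*Proof.* Since $\varepsilon(w_N)=-1$, some prime dividing $N$ has $\varepsilon=-1$; call it $s$, and $N=pqs$. We count $\mathrm{Fix}(w_s)$, which contains no cusps by (7). Use Lemma 8 with $Q=s$, $R=pq$; $C_R$ amounts to lines $C_p\subset E'[p]$, $C_q\subset E'[q]$.

**Step 1: in every fixed point we may take $\mu$ with $\mu^2=-s$.** We have $t^2=s\,\mathrm N(u+1)$, so $s\mid t$. If $t=st'\ne0$, then $st'^2\le3$, so $s=3$ and $t=\pm3$. If $t=0$, then $\mu^2=-s$. In the exceptional case $\mu^2\mp3\mu+3=0$, so $\mathbb Z[\mu]$ has discriminant $-3$ and is the maximal order of $\mathbb Q(\sqrt{-3})$. The element $\mu$ has norm 3, so $\mu=v\sqrt{-3}$ with a unit $v$. Then $\sqrt{-3}=v^{-1}\mu$ has kernel $\ker\mu=C_s$, maps $E'[3]$ onto $v^{-1}C_s=C_s$ (as $C_s=\ker\mu$ is $\mathbb Z[\mu]$-stable), and maps the $\mathbb Z[\mu]$-stable lines $C_p,C_q$ bijectively to themselves, as $p,q\neq3$. So $\sqrt{-3}$ may replace $\mu$.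

**Step 2: the converse.** Let $\nu\in\mathrm{End}(E')$, $\nu^2=-s$, and let $C_p,C_q$ be $\nu$-stable lines. Then $\ker\nu$ has prime order $s$, and $\nu(E'[s])\subset\ker\nu$ with equality by counting. Also $\nu$ is invertible on $E'[p]$ and $E'[q]$. So $(E',\ker\nu,C_p,C_q)$ is fixed. The two square roots $\pm\nu$ of $-s$ have the same kernel. Hence fixed points correspond bijectively to classes $(E',C_p,C_q)$ with $\sqrt{-s}\in\mathrm{End}(E')$ and with $C_p,C_q$ stable under $\sqrt{-s}$.

**Step 3: the count.** The possible endomorphism rings are $\mathbb Z[\sqrt{-s}]$ and, if $s\equiv3$ mod 4, also $\mathbb Z[\frac{1+\sqrt{-s}}2]$. On $E'[p]$ the characteristic polynomial of $\sqrt{-s}$ is $X^2+s$ with $p\nmid2s$, so there are two stable lines if $(\frac{-s}p)=1$, and none if it is $-1$; the same holds for $q$. Automorphisms of $E'$ preserve each stable line. They are $\pm1$ except when $s=3$ and the order is maximal; then they lie in $\mathbb Z[\frac12,\sqrt{-3}]$ and, as $p,q$ are odd, act on the stable lines by scalars. So every $E'$ carries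 $4$ fixed points or every $E'$ carries none:
$$|\mathrm{Fix}(w_s)|\in\{0,4H\},\qquad H=\begin{cases}h(-4s)&s\equiv1\ (4),\\h(-4s)+h(-s)&s\equiv3\ (4).\end{cases}$$

**Step 4: $H$ is even.** If $s\equiv1$ mod 4, this is (10). If $s\equiv3$ mod 4 and $s>3$, then $h(-4s)=(2-(\frac{-s}2))h(-s)\in\{h(-s),3h(-s)\}$, so $H\in\{2h(-s),4h(-s)\}$. If $s=3$, $H=h(-12)+h(-3)=1+1=2$.

**Step 5: contradiction.** As $\varepsilon(w_s)=-1$ and $W^+\cong E[2]$ by (5), Lemma 3 gives $|\mathrm{Fix}(w_s)|=4F$ with $F$ odd. But $F\in\{0,H\}$ is even. $\square$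

## 9. Two primes and $4\nmid N$: a quadratic twist

**Proposition 11.** If $4\nmid N$, then $N=\ell_1\ell_2$ with distinct primes $\ell_1,\ell_2$. More precisely, $N=Q_1q$ with $\varepsilon(w_{Q_1})=1$, $\varepsilon(w_q)=-1$, $q$ an odd prime, and $Q_1$ a prime.

By Section 8, $r=2$; write $N=Q_1Q_2$ with coprime prime powers. As $\varepsilon(w_N)=-1$, we may order them so that $\varepsilon(w_{Q_1})=1$, $\varepsilon(w_{Q_2})=-1$. Let $q$ be the prime dividing $Q_2$. Lemma 6 for $w_{Q_1}$ gives $q\ne2$ (as $4\nmid N$) and $q\|N$. So $Q_2=q$ is an odd prime. If $2\mid Q_1$, then $Q_1=2$ as $4\nmid N$. Otherwise $N=p^cq$ is odd, and we must exclude $c\ge2$. Lemma 6 gives nothing here: it restricts only primes *not* dividing the index of an element of $W^+$. The tool is a twist, and this is the one place where result (i) enters.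

**Lemma 12.** Let $A=A_f$ (of any dimension, any $r\ge1$) have odd geometric congruence number. Let $N$ be odd, $p$ a prime with $p^2\mid N$, and $\chi=(\frac\cdot p)$. Then $f\otimes\chi$ is a Galois conjugate of $f$.

*Proof.* **Step 1: twisting preserves the level.** For $h=\sum b_nq^n\in S_2(\Gamma_0(N))$ put $h\otimes\chi=\sum\chi(n)b_nq^n$. We claim it lies in $S_2(\Gamma_0(N))$. It is a constant multiple (by a Gauss sum) of $\sum_{u\bmod p}\chi(u)\,h|\alpha_u$, where $\alpha_u=\begin{pmatrix}1&u/p\\0&1\end{pmatrix}$. For $\gamma=\begin{pmatrix}A&B\\NC&D\end{pmatrix}\in\Gamma_0(N)$ and $u'\equiv D^2u$ mod $p$,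
$$\alpha_u\gamma\alpha_{u'}^{-1}=\begin{pmatrix}A+\frac{uNC}p&B+\frac{uD-u'A}p-\frac{uu'NC}{p^2}\\NC&D-\frac{u'NC}p\end{pmatrix}\in\Gamma_0(N),$$
because $p^2\mid N$ and $u'A\equiv AD\cdot Du\equiv uD$ mod $p$. So $h|\alpha_u\gamma=h|\alpha_{u'}$ with $\chi(u')=\chi(u)$, and $u\mapsto u'$ is a bijection mod $p$. Hence the sum is $\gamma$-invariant. The cusp conditions hold because each $\alpha_u\in GL_2^+(\mathbb Q)$.

**Step 2: the dichotomy.** For a conjugate $f^\sigma$, the form $f^\sigma\otimes\chi$ has $T_\ell$-eigenvalue $\chi(\ell)a_\ell^\sigma$ for $\ell\nmid N$. If, for some $\sigma,\tau$, these agree with those of $f^\tau$ for all $\ell\nmid N$, then $f^\sigma\otimes\chi=f^\tau$ by multiplicity one. As $\chi$ has rational values, applying $\sigma^{-1}$ shows that $f\otimes\chi$ is a conjugate of $f$, as desired. Otherwise every $f^\sigma\otimes\chi$ is orthogonal to every $f^\tau$; we show that this is impossible.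

**Step 3: an even congruence.** Choose $h\in S_f(\mathbb Z)$ with $h\notin2S_2(\Gamma_0(N),\mathbb Z)$; it exists as $S_f(\mathbb Z)$ is nonzero and saturated. Then $h\otimes\chi\in S_f^\perp(\mathbb Z)$. As $p^2\mid N$, $a_p=0$, so the coefficients of $h$ at multiples of $p$ vanish. At $n$ prime to $p$ the coefficient of $k:=\frac12(h-h\otimes\chi)$ is $\frac{1-\chi(n)}2b_n\in\{0,b_n\}$. So $k\in S_2(\Gamma_0(N),\mathbb Z)$, and $2k\in S_f(\mathbb Z)+S_f^\perp(\mathbb Z)$. If $k=x+y$ with $x\in S_f(\mathbb Z)$, $y\in S_f^\perp(\mathbb Z)$, then $\frac h2-x=y+\frac12h\otimes\chi$ lies in two orthogonal spaces, so $x=\frac h2$, which is not integral. Hence $k$ has order 2 in the quotient, and the algebraic congruence number is even. As $N$ is odd, (i) with $\ell=2$ makes the geometric congruence number even, a contradiction. $\square$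

*End of the proof of Proposition 11.* Let $N=p^cq$ be odd with $c\ge2$. As $d=1$, Lemma 12 gives $f\otimes\chi=f$. So $a_\ell=0$ for all primes $\ell\nmid N$ with $\chi(\ell)=-1$, a set of density $\frac12$. For an elliptic curve over $\mathbb Q$ without complex multiplication, $\{\ell:a_\ell=0\}$ has density 0 (Serre). So $E$ has complex multiplication, and its $j$-invariant is integral. But $q\|N$, so $E$ has multiplicative reduction at $q$ and $j$ is not integral at $q$. This contradiction gives $c=1$. $\square$

## 10. Levels divisible by 8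

**Proposition 13.** Let $8\mid N$. Then $r=2$, $N=2^ap$ with an odd prime $p$, and
$$E(\mathbb Q)[4]\cong\mathbb Z/2\times\mathbb Z/4,\qquad E[2]\subset E(\mathbb Q). \tag{11}$$

*Proof.* **Step 1: the group order forces $r=2$.** By Lemma 4(b), $G=D\times W_{\rm odd}$ is a 2-group of exponent 4 and order $8\cdot2^{r-1}=2^{r+2}$. As $\varepsilon(S)=-1$, $|G^+|=2^{r+1}$. By Lemma 1, $G^+$ injects into $E(\mathbb Q)[4]$. This group is not all of $E[4]$, since $E[4]\subset E(\mathbb Q)$ would give $\mu_4\subset\mathbb Q$ by the Weil pairing; so its order is at most 8. Hence $2^{r+1}\le8$, and with $r\ge2$ we get $r=2$ and $|E(\mathbb Q)[4]|=8$. A subgroup of index 2 in $E[4]$ contains $2E[4]=E[2]$, so it is isomorphic to $\mathbb Z/2\times\mathbb Z/4$.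

**Step 2: $p\|N$.** We look for a 2-torsion value at a cusp where (8) is usable. Let $2^a\|N$ and let $p$ be the odd prime dividing $N$. Let $S'=\begin{pmatrix}1&0\\N/2&1\end{pmatrix}$. At 2, $s'^{-1}S'$ has lower left entry $\frac N2-2^{a-1}\in2^a\mathbb Z_2$, so $S'\in s'K_2$; and $S'\in K_\ell$ for odd $\ell$. So $S'$ represents the element $w_{2^a}Sw_{2^a}^{-1}$ of $G$, and $\varepsilon(S')=\varepsilon(S)=-1$. By Lemma 4(b), $SS'\in G^+$ is a nontrivial involution. By Lemma 1, $C:=\varphi(SS'\infty)$ has order 2. Here
$$SS'\infty=\frac2N+\frac12=\frac{1+N/4}{N/2}$$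
is in lowest terms, as $N/4$ is even and divisible by $p$. The cusp with denominator $N/2$ is unique, since $\gcd(N/2,2)=2$. Apply (8) for the prime $p$ at this $\tau$. The points are $\frac{1+N/4+jN/2}{pN/2}$. The numerators are odd and $\equiv1$ mod $p$, so these are in lowest terms, with denominator $\gcd(pN/2,N)=N/2$. Hence $pC=a_pC$, $a_p$ is odd, and $p\|N$. $\square$

This argument cannot bound $a$: by Lemma 4(b), $D$ is the same group for every $a\ge3$. Nor does Lemma 2 suffice. For $N=48$, Step 1 below shows that $\mathrm{Fix}(S)$ consists of the cusps with denominators $8,16,24,48$. Here $\gcd(\delta,N/\delta)$ is $2,1,2,1$, so there is one cusp for each denominator, four fixed points altogether. This is perfectly compatible with $F_y=1$ for all $y\in E[2]$. If $16\mid N$, however, a further automorphism appears, $\tau\mapsto\tau+\frac14$. It turns $f$ into $i$ times a twist of $f$, so it is not in $G$ and has no sign. The way out is to study the *difference* of $\varphi$ and its translate, and to compute one endomorphism of $E$ in two ways.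

**Proposition 14.** If $8\mid N$, then $16\nmid N$. So $N=8p$.

*Proof.* Suppose $16\mid N$; so $a\ge4$. Let $T:\tau\mapsto\tau+\frac14$. For $\gamma=\begin{pmatrix}A&B\\NC&D\end{pmatrix}\in\Gamma_0(N)$ we have $AD\equiv1$ mod 8, so $A\equiv D$ mod 8, and
$$T\gamma T^{-1}=\begin{pmatrix}A+\frac{NC}4&B+\frac{D-A}4-\frac{NC}{16}\\NC&D-\frac{NC}4\end{pmatrix}\in\Gamma_0(N).$$
So $T$ normalizes $\Gamma_0(N)$, and $T^2=S$. Let $Z=\mathrm{Fix}(S)\subset X$ and $\psi=\varphi\circ T$; then $\psi(\infty)=0$.

**Step 1: $Z$ consists of cusps whose denominator $\delta$ satisfies $v_2(\delta)\ge3$.** If $S$ fixed a non-cuspidal point, some $\gamma S$ would fix a point of $\mathfrak H$. It has determinant 1 and is not $\pm1$ (as $S\notin\Gamma_0(N)$), so its trace would have absolute value less than 2. But the trace is $A+D+\frac{NC}2\equiv2A\equiv2$ mod 4. So $Z$ consists of cusps. Let $u/\delta$ be a cusp and $i=v_2(\delta)$. If $i=0$, then $\frac u\delta+\frac12=\frac{2u+\delta}{2\delta}$ is in lowest terms, so its image has $i=1$. If $i=1$, then $\frac u\delta+\frac12=\frac{u+\delta/2}\delta$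 with $u,\delta/2$ odd, so a factor 2 cancels and the image has $i=0$. So no cusp with $i\le1$ is fixed. If $i\ge2$, then $S(u/\delta)=\frac{u+\delta/2}\delta$ is in lowest terms, as $\delta/2$ is even and divisible by the odd primes dividing $\delta$. It is the same cusp if and only if $\delta/2\equiv0$ mod $\gcd(\delta,N/\delta)$. At odd primes this is automatic. At 2 it says $i-1\ge\min(i,a-i)$, i.e. $i-1\ge a-i$, i.e. $i\ge\frac{a+1}2$. As $a\ge4$, $i\ge3$. (In the example $N=48$, $a=4$, this gives exactly $i=3,4$.)

**Step 2: $\psi=\varphi$ on $Z$.** Let $z=u/\delta\in Z$. By Step 1, $\delta/4$ is even, and it is divisible by the odd primes dividing $\delta$. So $Tz=\frac{u+\delta/4}\delta$ is in lowest terms and has the same denominator $\delta$. Hence $Tz=\sigma(z)$ for some $\sigma\in\mathrm{Gal}(\overline{\mathbb Q}/\mathbb Q)$. As $Sz=z$ and $\varphi\circ S=-\varphi$ by (4), $\varphi(z)=-\varphi(z)$, so $\varphi(z)\in E[2]\subset E(\mathbb Q)$ by (11). Hence $\psi(z)=\varphi(\sigma z)=\sigma(\varphi(z))=\varphi(z)$.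

Let $h=\varphi-\psi:X\to E$ and
$$\beta:=\varphi_*h^*=\varphi_*\varphi^*-\varphi_*\psi^*=m-\varphi_*\psi^*\in\mathrm{End}(E_{\mathbb C}),$$
where we used that pull-back on Jacobians is additive in the map to $E$.

**Step 3: $\beta$ does not kill $E[2]$.** Let $\chi$ be the nontrivial character mod 4. Since $a_n=0$ for $n$ even, $f|T=\sum a_ni^nq^n=i\,g$ with $g=\sum\chi(n)a_nq^n$. So $g\in S_2(\Gamma_0(N))$, and for $\ell\nmid N$ we have $T_\ell g=\chi(\ell)a_\ell g$, as one sees on coefficients. Let $\eta$ be an invariant differential on $E$.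

Suppose first that $\chi(\ell)a_\ell\ne a_\ell$ for some $\ell\nmid N$. Then $f\perp g$. We have $(\varphi_*\psi^*)^*\eta=\psi_*(\varphi^*\eta)=c\,\eta$ (trace of differentials), and $c\int_E\eta\wedge\bar\eta=\int_X\varphi^*\eta\wedge\overline{\psi^*\eta}=0$, as this is a multiple of the Petersson product of $f$ and $g$. So $c=0$, $\varphi_*\psi^*=0$, and $\beta=m$ is odd; it does not kill $E[2]$.

Otherwise $g=f$ by multiplicity one (Atkin–Lehner), as both have first coefficient 1. Then $\psi^*\eta=i\varphi^*\eta$. The lattice $\Lambda=\{\int_\gamma\varphi^*\eta:\gamma\in H_1(X,\mathbb Z)\}$ is the full period lattice of $E$, because $\varphi_*$ is onto on $H_1$. And $i\Lambda=\{\int_\gamma T^*\varphi^*\eta\}=\{\int_{T\gamma}\varphi^*\eta\}\subset\Lambda$. So multiplication by $i$ acts on $E$, and $\psi=[i]\varphi$, since both have the same differential and send $\infty$ to 0. Hence $\varphi_*\psi^*=\varphi_*\varphi^*[i]^*=m[-i]$, and $\beta=m(1+i)$ has degree $2m^2$. If $\beta$ killed $E[2]$, then 4 would divide $2m^2$, which is false as $m$ is odd.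

**Step 4: $\beta$ kills $E[2]$.** The differential of $h$ is a nonzero multiple of $(f-ig)\,d\tau$, whose $q$-coefficient is $1-i\ne0$; so $h$ is nonconstant. As $ST=TS$,
$$h\circ S=\varphi\circ S-\varphi\circ S\circ T=-\varphi+\psi=-h,$$
and $h(Z)=0$ by Step 2. Let $0\ne x\in E[2]$. Then $\beta(x)$ is the sum of the $\varphi$-values over the divisor $h^*(x)$ minus the sum over $h^*(0)$.

The divisor $h^*(x)$ is $S$-stable, as $-x=x$, and contains no point of $Z$. So it is $A_1+SA_1$ for some divisor $A_1$, and as $\varphi\circ S=-\varphi$ its $\varphi$-sum is $0$.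

The divisor $h^*(0)$ is $S$-stable and contains every $z\in Z$. The multiplicity $e_z$ is odd, since $h$ is odd in a parameter $t$ at $z$ with $t\circ S=-t$. So $h^*(0)=\sum_{z\in Z}e_zz+A_2+SA_2$, and, as $\varphi(z)\in E[2]$, its $\varphi$-sum is
$$\sum_{z\in Z}e_z\varphi(z)=\sum_{z\in Z}\varphi(z)=\sum_{y\in E[2]}F_y\,y=\sum_{y\in E[2]}y=0.$$
Here $F_y$ is the number of points of $Z$ over $y$, odd by Lemma 2 for $g=S$ (recall $P_S=0$). Hence $\beta(x)=0$.

Steps 3 and 4 contradict each other. So $16\nmid N$ and, with Proposition 13, $N=8p$. $\square$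

*Proof of Theorem A.* Let $r\ge2$ and the geometric congruence number be odd. By Proposition 5, $A$ is an elliptic curve. If $8\mid N$, then $N=8p$ by Proposition 14; if $4\|N$, then $N=4p^b$ by Proposition 9; if $4\nmid N$, then $N=\ell_1\ell_2$ by Proposition 11. In all cases $r=2$. As shown after Theorem A, the conjecture follows. $\blacksquare$

## 11. Levels $8p$: full 2-torsion and $N=24$

The rest proves Theorem B. The claim $E(\mathbb Q)[2]\ne0$ is in (5), and the claim on $N=p^k$ is Lemma 12.

**Proposition 15.** If $N=8p$, then $N=24$.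

*Proof.* By (11), $E[2]\subset E(\mathbb Q)$ and some point of order 2 is divisible by 2 in $E(\mathbb Q)$. Place it at $(0,0)$ and let $e_2,e_3$ be the other roots. By 2-descent, divisibility by 2 means that $0-e_2$ and $0-e_3$ are squares. So
$$E:\ y^2=x(x+A^2)(x+B^2),\qquad A,B\in\mathbb Q^*,$$
and after rescaling $A,B$ are coprime positive integers, $A\ne B$. Here
$$\Delta=16A^4B^4(A^2-B^2)^2,\qquad c_4=16(A^4-A^2B^2+B^4).$$
Let $\ell$ be an odd prime dividing $AB(A^2-B^2)$. If $\ell\mid A$, then $c_4\equiv16B^4$; if $\ell\mid B$, then $c_4\equiv16A^4$; if $\ell\mid A^2-B^2$, then $c_4\equiv16A^4$ with $\ell\nmid A$. In all cases $\ell\nmid c_4$, so $E$ has multiplicative reduction at $\ell$, and $\ell=p$.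

If $A,B$ are both odd, then $\{A,B\}=\{1,p^k\}$ with $k\ge1$, and $(p^k-1)(p^k+1)$ is prime to $p$, hence a power of 2. So $p^k-1$ and $p^k+1$ are powers of 2 differing by 2, and $p^k=3$.

If, say, $A$ is even, then $B$, $A+B$, $|A-B|$ are odd and pairwise coprime, and each is a power of $p$. As $A+B>1$, we get $B=|A-B|=1$. So $A=2$ and $p=A+B=3$. $\square$

## 12. Levels $4p^b$: cusps over $\mathbb Q(\zeta_p)$ and inertia at 2

For $N=4p^b$, (6) and $\varepsilon(w_N)=-1$ give $\varepsilon(w_{p^b})=1$. So $w_{p^b}\in W^+$ has no fixed point.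

**Case $b=1$.** By Lemma 7(a), $-p$ is not a square mod 4, i.e. $p\equiv1$ mod 4.

**Proposition 16.** If $N=4p^b$ with $b\ge2$, then $N=36$.

*Proof.* The point $P:=\varphi(w_{p^b}\infty)=\varphi(\frac14)$ has order 2, by Lemma 1.

**Step 1: $p\equiv3$ mod 4 and $\mathbb Q(E[2])=\mathbb Q(\sqrt{-p})$.** We evaluate (8) for the prime $p$, with $a_p=0$, at $\tau=\frac14$. The points are $\frac{1+4j}{4p}$, $0\le j<p$. For the one $j$ with $p\mid1+4j$, the point reduces to a cusp with denominator 4. This is the cusp $c_4$, with value $P$. The others are the cusps $x/(4p)$ with denominator $4p$ and $e=\gcd(4p,p^{b-1})=p$, and $x=1+4j$ runs once through $(\mathbb Z/p)^*$. With $T_x=\varphi(x/4p)$,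
$$P+\sum_xT_x=0.$$
These cusps form one simply transitive orbit under $\mathrm{Gal}(\mathbb Q(\zeta_p)/\mathbb Q)$, so the $T_x$ form one Galois orbit, each value taken equally often. As $S(x/4p)=(x+2p)/4p$ is in lowest terms and $x+2p\equiv x$ mod $p$, $S$ fixes the cusp, and (4) gives $T_x=-T_x$, i.e. $T_x\in E[2]$. If the $T_x$ were rational, all would be equal, and $\sum T_x=(p-1)T_x=0$, giving $P=0$. So $T_x\notin E(\mathbb Q)$. As $0,P$ are rational, the orbit is $\{y,y+P\}$ for the other two points of $E[2]$. Hence $\mathbb Q(E[2])$ is the quadratic subfield of $\mathbb Q(\zeta_p)$, and the sum is $\frac{p-1}2(2y+P)=\frac{p-1}2P$. This must equal $-P=P$, so $\frac{p-1}2$ is odd, $p\equiv3$ mod 4. The field is $\mathbb Q(\sqrt{-p})$, which is unramified at 2.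

**Step 2: a model, and its behavior at 2.** Write
$$E:\ y^2=x(x^2+\alpha x+\beta),\qquad\alpha,\beta\in\mathbb Z,\ P=(0,0),$$
with no prime $\ell$ such that $\ell^2\mid\alpha$ and $\ell^4\mid\beta$. We claim that $\beta$ and $\alpha^2-4\beta$ are odd. Let $K$ be the completion of the maximal unramified extension of $\mathbb Q_2$.

The conductor exponent at 2 is 2. So the reduction is additive, and wild inertia acts trivially on $V_\ell(E)$ for odd $\ell$. An additive, potentially multiplicative curve is a twist of a multiplicative one by a ramified quadratic character, which is wild at 2; so $E$ is potentially good at 2. Inertia then acts through a finite group $\Phi\ne1$, of odd order since wild inertia acts trivially. By Serre–Tate, $\Phi$ acts faithfully on the reduction over an extension where it is good. An elliptic curve over $\overline{\mathbb F}_2$ with an automorphism of odd order $>1$ has $j=0$; it is supersingular with automorphism group of order 24. So $|\Phi|=3$, and $E$ has good supersingular reduction over the totally ramified cubic extension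 $L/K$, with $v_L(2)=3$. By Step 1, $E[2]\subset E(K)$.

As the reduction is supersingular, the three nonzero 2-torsion points lie in the formal group of the good model over $\mathcal O_L$, which has height 2. So $[2](z)/z$ is a unit times a distinguished polynomial of degree 3 with constant term $2\cdot$unit, whose roots are the parameters $z_i\in\mathfrak m_L$ of these points. Thus $\sum_iv_L(z_i)=3$, and each $v_L(z_i)=1$. As $x=z^{-2}\cdot$unit, the $x$-coordinates $e_i$ have $v_L(e_i)=-2$. They are the roots of $4x^3+b_2x^2+2b_4x+b_6$, and $\Delta=16\prod_{i<j}(e_i-e_j)^2$ is a unit. So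
$$0=12+2\sum_{i<j}v_L(e_i-e_j),\qquad v_L(e_i-e_j)\ge-2,$$
and hence each $v_L(e_i-e_j)=-2$.

In the model above, with roots $0,\rho,\rho'\in K$, all differences of roots are those of the $e_i$ scaled by one $u^2$, $u\in L^*$. So $v_2(\rho)=v_2(\rho')=v_2(\rho-\rho')=:n\in\mathbb Z$ with $3n=-2+2v_L(u)$, and $n$ is even. Since $\beta=\rho\rho'$, $\alpha^2-4\beta=(\rho-\rho')^2$ and $\alpha=-(\rho+\rho')$, we get $v_2(\beta)=v_2(\alpha^2-4\beta)=2n\ge0$ and $v_2(\alpha)\ge n$. If $n\ge2$, then $2^2\mid\alpha$ and $2^4\mid\beta$, which is excluded. So $n=0$.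

**Step 3: a Diophantine equation gives $p=3$.** For odd $\ell$ the model is minimal at $\ell$. To see this, complete the square in a minimal model over $\mathbb Z_{(\ell)}$ and move the root corresponding to $P$, which is integral at $\ell$, to $0$. This gives $\alpha',\beta'\in\mathbb Z_{(\ell)}$ with $\alpha=u^2\alpha'$, $\beta=u^4\beta'$, $u\in\mathbb Q^*$. By minimality $v_\ell(u)\ge0$, and $v_\ell(u)\ge1$ is excluded by the choice of $\alpha,\beta$. As $\Delta=16\beta^2(\alpha^2-4\beta)$ and $E$ has good reduction outside $2p$, no prime $\ell\nmid2p$ divides $\beta(\alpha^2-4\beta)$. With Step 2, both factors are $\pm$ powers of $p$. As $\mathbb Q(\sqrt{\alpha^2-4\beta})=\mathbb Q(E[2])=\mathbb Q(\sqrt{-p})$, we have $\alpha^2-4\beta=-p^n$ with $n$ odd (a new $n$). So $\beta>0$, $\beta=p^s$, and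
$$\alpha^2+p^n=4p^s.$$
Here $\alpha$ is odd. Write $\alpha=p^t\alpha_0$ with $p\nmid\alpha_0$. As $n$ is odd, $2t\ne n$, so $s=\min(2t,n)$. If $2t<n$, then $\alpha_0^2+p^{n-2t}=4$ with $\alpha_0$ odd, so $\alpha_0^2=1$ and $p=3$. If $n<2t$, then $p^{2t-n}\alpha_0^2=3$, so $p=3$.

**Step 4: $b=2$.** If $b\ge3$, the conductor exponent at 3 exceeds 2, so wild inertia at 3 acts nontrivially on $T_2E$, through a pro-3 group. The kernel of $GL_2(\mathbb Z_2)\to GL_2(\mathbb F_2)$ is pro-2, so some element acts on $E[2]$ with order 3, and it fixes no nonzero vector. This contradicts $P\in E(\mathbb Q)$. So $b=2$ and $N=36$. $\square$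

## 13. Levels $2q$ and $pq$: residue conditions, and the six examples

**$N=2q$.** By Proposition 11, $\varepsilon(w_2)=1$, so $w_2$ has no fixed point by Lemma 1. By Lemma 7(a), $-2$ is not a square mod $q$. Suppose $-1$ were a square mod $q$. Choose $x$ with $(2x-1)^2\equiv-1$, i.e. $2x^2-2x+1\equiv0$ mod $q$. The matrix
$$\begin{pmatrix}2x&y\\2q&2-2x\end{pmatrix},\qquad y=-\frac{2x^2-2x+1}q,$$
is of the form (2) for $Q=2$. Its determinant is $4x-4x^2+2(2x^2-2x+1)=2$ and its trace is 2. As $2^2<4\cdot2$, it fixes a point of $\mathfrak H$, a contradiction. So $-1$ and $-2$ are non-squares mod $q$. Then $q\equiv3$ mod 4 and 2 is a square mod $q$, i.e. $q\equiv7$ mod 8.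

**$N=pq$ odd.** By Proposition 11 we may order the primes so that $\varepsilon(w_p)=1$, $\varepsilon(w_q)=-1$. Lemmas 1 and 7(a) for $w_p$ give $(\frac{-p}q)=-1$. Lemmas 2 and 7(b) for $w_q$ give $(\frac{-q}p)=1$. If $p\equiv q\equiv1$ mod 4, these symbols would be $(\frac pq)$ and $(\frac qp)$, which are equal by quadratic reciprocity. So $p,q$ are not both $\equiv1$ mod 4. With Propositions 15 and 16 and the case $b=1$ of Section 12, the list in Theorem B is established.

**The levels $14,15,20,21,24,36$ occur.** For each of them $X_0(N)$ has genus 1. With index $\iota$, numbers $\nu_2,\nu_3$ of elliptic points and $c$ of cusps, the genus is $1+\frac\iota{12}-\frac{\nu_2}4-\frac{\nu_3}3-\frac c2$, and the data are as follows.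

* $N=14$: $(\iota,\nu_2,\nu_3,c)=(24,0,0,4)$.
* $N=15$: $(24,0,0,4)$.
* $N=20$: $(36,0,0,6)$.
* $N=21$: $(32,0,2,4)$.
* $N=24$: $(48,0,0,8)$.
* $N=36$: $(72,0,0,12)$.

The proper divisors of these $N$ lie in $\{1,\dots,10,12,18\}$, where $X_0$ has genus 0, so the cusp form is new. There $A=J_0(N)$ and $B=0$, and the geometric congruence number is 1. So products of two primes, and both exponents $a=2$ and $a=3$ in $2^ap^b$, really occur. $\blacksquare$
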